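# Radii of convergence of $q$-deformed real numbers

## 1. Three theorems on the radius $R(x)$

Put $\varphi=\frac{1+\sqrt5}{2}$ and $\rho=\frac{3-\sqrt5}{2}=\varphi^{-2}\approx 0.38197$. To every real $x>0$ one attaches a power series $[x]_q=\sum_{k\ge0}c_k(x)q^k$ with integer coefficients, the $q$-deformation of $x$ (defined in Section 2). With $q$ a complex variable, $R(x)$ is its radius of convergence. We shall see that $R(\varphi)=\rho$.

**Theorem 1.** For every real $x>0$ we have $R(x)\ge\rho$. Moreover $|[x]_q|\le\varphi$ for $|q|<\rho$, and $|c_k(x)|\le\varphi^{2k+1}$ for all $k$.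

For an irrational $x=[a_1;a_2,a_3,\dots]>0$, let $\omega(x)=T^{a_1}L^{a_2}T^{a_3}L^{a_4}\cdots$, an infinite word in two letters $T,L$. A word is *alternating* if it contains neither $TT$ nor $LL$; the length of a finite word $V$ is $|V|$.

**Theorem 2.** Suppose there are decompositions $\omega(x)=V_jA_j\cdots$ $(j=1,2,\dots)$ with $|V_j|\ge1$, $A_j$ alternating, and $|A_j|/|V_j|\to\infty$. Then $R(x)=\rho=R(\varphi)$. The set of such $x$ is a dense $G_\delta$ in the positive irrationals. It is uncountable and contains uncountably many $x$ that are not $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$; one of these is $x=[a_1;a_2,\dots]$ with $a_i=2$ if $i\in\{2!,3!,4!,\dots\}$ and $a_i=1$ otherwise.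

**Theorem 3.**
(a) There is an open connected set $\Omega\supset\{|q|\le\rho\}\setminus\{-\rho\}$ such that for every real $x>0$, $[x]_q$ extends holomorphically to $\Omega$ with modulus $\le2$. So $R(x)=\rho$ if and only if $-\rho$ is a singular point of $[x]_q$.
(b) If $x$ is rational, then $R(x)>\rho$.
(c) For every $N$ there is $\varepsilon_N>0$ such that $R(x)\ge\rho+\varepsilon_N$ for every irrational $x>0$ whose runs of consecutive partial quotients equal to $1$ all have length $\le N$.
(d) All positive $x$ that are $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$ have $R(x)=\rho$.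

Two real numbers $x,y$ are $\mathrm{PSL}(2,\mathbb Z)$-equivalent if $y=\frac{ax+b}{cx+d}$ for some integers with $ad-bc=1$. The theorems answer a conjecture from Sophie Morier-Genoud and Valentin Ovsienko, "$q$-deformed rationals and irrationals", arXiv:2503.23834 (2025):

**Conjecture.** For every real $x>0$ the radius of convergence $R(x)$ of the series $[x]_q$ satisfies $R(x)\ge R(\varphi)$, and equality holds only for $x$ which are $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$.

The inequality is Theorem 1, so the first half is true. The clause about equality is false, by Theorem 2, and the conjecture as stated is therefore false.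

In plain words, the partial quotient $1$ is the bad one. If only boundedly many $1$'s occur in a row, the series converges in a strictly larger disc, and how much larger depends only on the bound (Theorem 3(c)). If all partial quotients are eventually $1$, the radius is exactly $\rho$ (Theorem 3(d)). But the radius is also exactly $\rho$ when runs of $1$'s are interrupted again and again, as long as from time to time a run is enormously longer than everything before it. This is what "$|A_j|/|V_j|\to\infty$" says: $V_j$ is the past, $A_j$ is a run, and an alternating word is what a run of $1$'s becomes in $\omega(x)$. These notes do not settle irrational $x$ with unbounded runs of $1$'s that do not satisfy the growth condition of Theorem 2.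

## 2. $q$-rationals as words in two Möbius maps

For an integer $n\ge0$ put $[n]_q=\frac{1-q^n}{1-q}=1+q+\dots+q^{n-1}$.

**Definition ($q$-rationals).** Let $x>0$ be rational, written as a regular continued fraction of even length, $x=[a_1;a_2,\dots,a_{2m}]$ with $a_1\ge0$ and $a_i\ge1$ for $i\ge2$. Then
$$[x]_q=[a_1]_q+\cfrac{q^{a_1}}{[a_2]_{q^{-1}}+\cfrac{q^{-a_2}}{[a_3]_q+\cfrac{q^{a_3}}{[a_4]_{q^{-1}}+\cfrac{q^{-a_4}}{\ddots\ +\cfrac{q^{a_{2m-1}}}{[a_{2m}]_{q^{-1}}}}}}}.$$

A positive rational has exactly two regular continued fractions, one ending in a partial quotient $\ge2$ and one ending in $1$ (the number $1$ has $[1]$ and $[0;1]$). Their lengths differ by one, so exactly one has even length. For example: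

- $2=[1;1]$ gives $[2]_q=1+q$, in agreement with the first formula.
- $\frac12=[0;2]$ gives $[\tfrac12]_q=\dfrac{1}{1+q^{-1}}=\dfrac{q}{1+q}$.
- $\frac32=[1;2]$ gives $[\tfrac32]_q=1+\dfrac{q}{1+q^{-1}}=1+\dfrac{q^2}{1+q}=1+q^2-q^3+q^4-\cdots$.

So $R(2)=\infty$ and $R(\frac12)=R(\frac32)=1$, the singularity being the pole at $q=-1$.

**Definition ($q$-irrationals).** Let $x>0$ be irrational and let $x_n\to x$ be rationals. For every $k$ the coefficient of $q^k$ in $[x_n]_q$ is constant for all large $n$, and the stable value does not depend on the sequence. The series with these coefficients is $[x]_q$.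

That the coefficients stabilize is a known fact; it also follows from Lemma 6 below.

**Two maps.** Put
$$T=\begin{pmatrix}q&1\\0&1\end{pmatrix},\quad L=\begin{pmatrix}q&0\\q&1\end{pmatrix},\qquad T(z)=1+qz,\quad L(z)=\frac{qz}{1+qz}.$$
Both determinants equal $q$. By induction $T^a(z)=[a]_q+q^az$. Since $1/L(z)=1+q^{-1}/z$, in the same way $1/L^a(z)=[a]_{q^{-1}}+q^{-a}/z$, that is, $L^a(z)=\dfrac{1}{[a]_{q^{-1}}+q^{-a}/z}$. Reading the definition of $[x]_q$ from the outside in, we find
$$[x]_q=T^{a_1}L^{a_2}\cdots T^{a_{2m-1}}L^{a_{2m}}(\infty).$$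
As $L(\infty)=1$, the last $L$ may be absorbed:
$$[x]_q=V_q(1),\qquad V=T^{a_1}L^{a_2}\cdots T^{a_{2m-1}}L^{a_{2m}-1}. \tag{1}$$
For a word $V$ we write $V_q$ for the matrix, or the Möbius map, with parameter $q$, and $V(\cdot)$ without subscript for the map at $q=1$. At $q=1$, (1) says $x=V(1)$. Conversely, if $V$ is any finite word, then $VL$ has exactly one expression $T^{a_1}L^{a_2}\cdots L^{a_{2m}}$ with $a_1\ge0$ and the other $a_i\ge1$. So finite words $V$ correspond bijectively to positive rationals $x=V(1)$, with $[x]_q=V_q(1)$. For instance $V=TL$ gives $x=T(\tfrac12)=\tfrac32$ and $[\tfrac32]_q=T_q\bigl(\tfrac{q}{1+q}\bigr)$. The empty word gives $x=1$.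

The first lemma says what words do to power series.

**Lemma 4.** Let $V$ be a word and $V_q=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, with entries in $\mathbb Z[q]$.
(i) $\det V_q=q^{|V|}$.
(ii) If $z\in\mathbb Z[[q]]$, then $cz+d$ has constant term $1$, and $V_q(z)\in\mathbb Z[[q]]$.
(iii) If $z,w\in\mathbb Z[[q]]$ and $z\equiv w\pmod{q^k}$, then $V_q(z)\equiv V_q(w)\pmod{q^{k+|V|}}$.

*Proof.* (i) is multiplicativity of determinants. For (ii) note
$$T\binom z1=\binom{T(z)}{1},\qquad L\binom z1=(1+qz)\binom{L(z)}{1}.$$
Since $1+qz$ is a unit of $\mathbb Z[[q]]$ with constant term $1$, the maps $T$ and $L$ preserve $\mathbb Z[[q]]$. Applying the letters of $V$ one after another, we get $V_q\binom z1=u\binom{V_q(z)}1$, where $u$ is a product of factors $1$ and $1+qz_i$ with $z_i\in\mathbb Z[[q]]$. So $u=cz+d$ has constant term $1$. For (iii), each letter contributes one factor $q$: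
$$T(z)-T(w)=q(z-w),\qquad L(z)-L(w)=\frac{q(z-w)}{(1+qz)(1+qw)}.\qquad\square$$

In particular, $[x]_q=V_q(1)\in\mathbb Z[[q]]$ for rational $x>0$, and it has no pole at $q=0$.

The second lemma is about the real line, at $q=1$, where $T(z)=1+z$ and $L(z)=\frac{z}{1+z}$.

**Lemma 5.**
(i) For each word $V$, the set $V((0,\infty))$ is an open interval. A positive irrational $y$ lies in it if and only if $\omega(y)$ begins with $V$; then $y=V(y')$ with $y'>0$ irrational and $\omega(y)=V\omega(y')$.
(ii) If $x>0$ is irrational, the intervals $V((0,\infty))$, with $V$ running through the prefixes of $\omega(x)$, are open, contain $x$, and shrink to $x$.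

*Proof.* (i) $T$ maps $(0,\infty)$ increasingly onto $(1,\infty)$, and $L$ maps it increasingly onto $(0,1)$. Hence $V((0,\infty))$ is an open interval. Let $z=[a_1;a_2,\dots]>0$ be irrational. Then $T(z)=[a_1+1;a_2,\dots]$, so $\omega(T(z))=T\omega(z)$. Next, $1/L(z)=1+1/z$. If $a_1=0$, this is $[a_2+1;a_3,\dots]$, so $L(z)=[0;a_2+1,a_3,\dots]$. If $a_1\ge1$, it is $[1;a_1,a_2,\dots]$, so $L(z)=[0;1,a_1,a_2,\dots]$. In both cases $\omega(L(z))=L\omega(z)$. Therefore $\omega(V(z))=V\omega(z)$ for every word $V$, which proves "only if". For "if": when $\omega(y)$ begins with $T$, we have $a_1\ge1$, so $y>1$ and $y=T(y')$ with $y'>0$. When it begins with $L$, we have $a_1=0$, so $y<1$ and $y=L(y')$ with $y'>0$. In both cases $y'$ is irrational and $\omega(y')$ is $\omega(y)$ with its first letter removed. Repeat $|V|$ times.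

(ii) By (i) each such interval contains $x$. Let $V=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ at $q=1$, with nonnegative integer entries and determinant $1$. The endpoints are $V(0)=b/d$ and $V(\infty)=a/c$, so if $c,d\ge1$ the length is
$$\frac{1}{cd}\le\frac1{c+d-1},\qquad\text{because }cd-(c+d-1)=(c-1)(d-1)\ge0 .$$
Appending $T$ on the right replaces $(c,d)$ by $(c,c+d)$, and appending $L$ replaces it by $(c+d,d)$. We start from $(0,1)$, which is unchanged by $T$ and becomes $(1,1)$ at the first $L$. From then on $c,d\ge1$ and $c+d$ grows by at least $1$ with each letter. As $\omega(x)$ contains an $L$ and is infinite, the lengths tend to $0$. $\square$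

The third lemma joins the two.

**Lemma 6.** The coefficients in the definition of $q$-irrationals stabilize, and for every word $V$ and every real $x'>0$
$$[V(x')]_q=V_q\bigl([x']_q\bigr). \tag{2}$$
Consequently
$$x,y\in V((0,\infty))\ \Longrightarrow\ [x]_q\equiv[y]_q\pmod{q^{|V|}}. \tag{3}$$

*Proof.* Let $x'=V'(1)$ be rational. Then $V(x')=(VV')(1)$ corresponds to the word $VV'$, so $[V(x')]_q=V_qV'_q(1)=V_q([x']_q)$. This is (2) for rationals. If $x,y\in V((0,\infty))$ are rational, then $x=V(x')$, $y=V(y')$ with $x',y'>0$ rational, because $V$ has an inverse with integer entries. Then (3) follows from (2) and Lemma 4(iii) with $k=0$.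

Let $x$ be irrational, $x_n\to x$ rational, and $V$ the prefix of $\omega(x)$ of length $k+1$. The open interval $V((0,\infty))$ contains $x$, hence all $x_n$ with $n$ large. By (3) for rationals, all rationals in it have the same coefficients up to $q^k$. So the coefficients stabilize, to values independent of the sequence. In particular $[x]_q\in\mathbb Z[[q]]$.

Let $x'$ be irrational and $x'_n\to x'$ rational. Then $V(x'_n)\to V(x')$, and $[V(x'_n)]_q=V_q([x'_n]_q)$. The left side converges coefficientwise to $[V(x')]_q$, and by Lemma 4(iii) the right side converges coefficientwise to $V_q([x']_q)$. This is (2) in general, and (3) follows from it as before. $\square$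

For example, $\frac32=TL(1)$ and, since $\omega(\varphi)=TLTL\cdots$, also $\varphi=TL(\varphi)$. So $[\frac32]_q$ and $[\varphi]_q$ agree at least modulo $q^2$.

Finally, we shall evaluate $V_q(1)$ at complex numbers $q$, letter by letter, on the Riemann sphere.

**Lemma 7.** Let $q_0\ne0$ be a complex number. If the numerical value $V_{q_0}(1)$ is finite, then the rational function $V_q(1)$ has no pole at $q_0$.

*Proof.* Write $\binom{\mathcal N}{\mathcal M}=V_q\binom11$ with polynomials $\mathcal N,\mathcal M$. Since $\det V_{q_0}=q_0^{|V|}\ne0$, we have $(\mathcal N,\mathcal M)(q_0)\ne(0,0)$. Finiteness of $\mathcal N(q_0)/\mathcal M(q_0)$ therefore means $\mathcal M(q_0)\neq0$. $\square$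

## 3. The golden ratio and $1+\sqrt2$ by hand

Let $\theta=[\varphi]_q$. By (2) and $\varphi=TL(\varphi)$ we have $\theta=T_qL_q(\theta)$. Since
$$T_qL_q=\begin{pmatrix}q&1\\0&1\end{pmatrix}\begin{pmatrix}q&0\\q&1\end{pmatrix}=\begin{pmatrix}q^2+q&1\\q&1\end{pmatrix},$$
this reads $q\theta^2+\theta=(q^2+q)\theta+1$, that is,
$$q\theta^2-\beta\theta-1=0,\qquad \beta=q^2+q-1. \tag{4}$$
The discriminant is
$$\Delta_0=\beta^2+4q=q^4+2q^3-q^2+2q+1=(q^2+3q+1)(q^2-q+1). \tag{5}$$
As $\theta$ is a power series and $\beta(0)=-1$, the sign of the root is $+$ (with $\sqrt{\Delta_0}=1+\cdots$ near $0$):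
$$[\varphi]_q=\frac{q^2+q-1+\sqrt{(q^2+3q+1)(q^2-q+1)}}{2q}.$$
Writing (4) as $\theta=1+(q^2+q)\theta-q\theta^2$ and comparing coefficients gives $\theta=1+q^2-q^3+2q^4-4q^5+\cdots$.

The zeros of $\Delta_0$ are $-\rho$, $-1/\rho$ and $e^{\pm i\pi/3}$, all simple. The one of least modulus is $-\rho$, where the square root has a branch point. For $|q|<\rho$ the root is holomorphic and the singularity at $0$ is removable. So $R(\varphi)=\rho$.

Now take $1+\sqrt2=[2;2,2,\dots]$, which is fixed by $T^2L^2$. Here
$$T_q^2L_q^2=\begin{pmatrix}q^2&1+q\\0&1\end{pmatrix}\begin{pmatrix}q^2&0\\q^2+q&1\end{pmatrix}=\begin{pmatrix}q^4+q^3+2q^2+q&1+q\\q^2+q&1\end{pmatrix}.$$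
With trace $t=q^4+q^3+2q^2+q+1$ and determinant $q^4$, the fixed-point equation for $z=[1+\sqrt2]_q$ is $q(1+q)z^2-(t-2)z-(1+q)=0$, with discriminant
$$t^2-4q^4=(t-2q^2)(t+2q^2)=(q+1)^2(q^2-q+1)\,(q^4+q^3+4q^2+q+1).$$
The first factors vanish only on $|q|=1$. In the last factor put $u=q+q^{-1}$; it becomes $q^2(u^2+u+2)$, so $u=\frac{-1\pm i\sqrt7}{2}$. From $u\pm2=(\sqrt q\pm1/\sqrt q)^2$ and the parallelogram law,
$$2\bigl(|q|+|q|^{-1}\bigr)=|u+2|+|u-2|=2+2\sqrt2 .$$
So the four zeros are simple, two of modulus $r_0<1$ and two of modulus $1/r_0$, where $r_0+1/r_0=1+\sqrt2$, i.e. $r_0\approx0.531$. They are branch points of the square root, and inside $|q|<r_0$ nothing vanishes except $q(1+q)$ at $0$, which is removable. Thus $R(1+\sqrt2)=r_0>\rho$, an instance of Theorem 3(c) with no partial quotient equal to $1$ at all.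

## 4. A disc preserved by both maps: Theorem 1

We want to bound $V_q(1)$ for all words at once. It suffices to find a disc containing $1$ that both letters map into itself.

**Step 1: an invariant disc for each $q$ with $0<|q|<\rho$.** Let $s=|q|^{-1/2}$. Then $s>\rho^{-1/2}=\varphi$, so $s^2-s-1>0$, which is the same as either of
$$1+\tfrac1s<s,\qquad \tfrac1{s-1}<s .$$
If $|z|<s$, then $|qz|<|q|s=1/s<1$, hence
$$|T(z)|<1+\tfrac1s<s,\qquad |L(z)|\le\frac{|qz|}{1-|qz|}<\frac{1/s}{1-1/s}=\frac1{s-1}<s .$$
The golden ratio enters because both maps impose the same condition $s^2-s-1>0$.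

**Step 2: rational $x$.** Since $1<s$, Step 1 gives $|V_q(1)|<s$ for every word $V$. By Lemma 7, $[x]_q$ has no pole in $0<|q|<\rho$, and it has none at $0$ by Lemma 4. Moreover $|[x]_q|<|q|^{-1/2}$. This bound is bad near $0$, so we use the maximum principle on $|q|\le r<\rho$: there $|[x]_q|\le r^{-1/2}$. Letting $r\to\rho$, we get $|[x]_q|\le\rho^{-1/2}=\varphi$ on $|q|<\rho$. Cauchy's estimate on $|q|=r$, with $r\to\rho$, gives $|c_k(x)|\le\varphi\rho^{-k}=\varphi^{2k+1}$.

**Step 3: irrational $x$.** Let $x_n\to x$ be rational. For each $k$, $c_k(x)=c_k(x_n)$ for all large $n$, so $|c_k(x)|\le\varphi\rho^{-k}$ and $R(x)\ge\rho$. On $|q|\le r<\rho$ the tails $\sum_{k>m}c_k(\cdot)q^k$ of $[x_n]_q$ and $[x]_q$ are at most $\varphi\sum_{k>m}(r/\rho)^k$, and the first $m+1$ coefficients agree for large $n$. So $[x_n]_q\to[x]_q$ uniformly on $|q|\le r$, and $|[x]_q|\le\varphi$ on $|q|<\rho$. This proves Theorem 1. $\square$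

## 5. Contact points on the circle $|q|=\rho$: Theorem 3(a), (b), (c)

To decide when $R(x)=\rho$, it is natural to go to the critical circle and ask how far the invariance of the disc fails to be strict. Put $D_0=\{|z|\le\varphi\}$.

**Lemma 8.** Let $q_0=\rho e^{i\alpha}$. At $q=q_0$ the maps $T$ and $L$ send $D_0$ into $D_0$ and $\operatorname{int}D_0$ into $\operatorname{int}D_0$. Moreover
$$T(D_0)\cap\partial D_0=\{\varphi\}\ \text{ (only from } z=\varphi e^{-i\alpha}),\qquad L(D_0)\cap\partial D_0=\{-\varphi\}\ \text{ (only from } z=-\varphi e^{-i\alpha}).$$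
Consequently $TT(D_0)$ or $LL(D_0)$ meets $\partial D_0$ only if $\alpha\equiv0$, and $TL(D_0)$ or $LT(D_0)$ meets $\partial D_0$ only if $\alpha\equiv\pi\pmod{2\pi}$.

*Proof.* Let $z\in D_0$ and $u=q_0z$, so $|u|\le\rho\varphi=1/\varphi<1$. Then $|1+u|\le1+1/\varphi=\varphi$, with equality iff $u=1/\varphi$, i.e. $z=\varphi e^{-i\alpha}$, and the value is $\varphi$. Also
$$\Bigl|\frac{u}{1+u}\Bigr|\le\frac{|u|}{1-|u|}\le\frac{1/\varphi}{1-1/\varphi}=\frac1{\varphi-1}=\varphi .$$
Equality requires $|u|=1/\varphi$ and $|1+u|=1-|u|$, i.e. $u=-1/\varphi$, $z=-\varphi e^{-i\alpha}$, and the value is $-\varphi$. If $|z|<\varphi$, then $|u|<1/\varphi$ and both bounds are strict.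

For two letters, the outer letter reaches $\partial D_0$ only from one specific point of $\partial D_0$, and the inner letter must produce that point. Inner $T$ produces only $\varphi$ on $\partial D_0$ and inner $L$ only $-\varphi$. So $TT$ needs $\varphi=\varphi e^{-i\alpha}$, $LL$ needs $-\varphi=-\varphi e^{-i\alpha}$, $TL$ needs $-\varphi=\varphi e^{-i\alpha}$, and $LT$ needs $\varphi=-\varphi e^{-i\alpha}$. $\square$

At $q=-\rho$ the picture is $L(\varphi)=-\varphi$, $T(-\varphi)=\varphi$: the alternating words pass a boundary point back and forth. The point $\varphi$ is fixed by $TL$, and it is a double fixed point, since $\Delta_0(-\rho)=0$. Indeed $\rho^2=3\rho-1$ gives $\beta(-\rho)=2\rho-2$, and $\beta/(2q)=(1-\rho)/\rho=\varphi^2-1=\varphi$.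

We need that strict inclusions survive a small change of $q$.

**Lemma 9.** Let $q_0\ne0$, $W$ a word, $D$ a closed disc with $W_{q_0}(D)\subset\operatorname{int}D$. Then $W_q(D)\subset\operatorname{int}D$ for all $q$ in some open disc around $q_0$.

*Proof.* For $q\neq0$ the matrix $W_q$ is invertible, so $(q,z)\mapsto W_q(z)$ is a continuous map from $(\mathbb C\setminus\{0\})\times\widehat{\mathbb C}$ to the Riemann sphere $\widehat{\mathbb C}$. The preimage of $\operatorname{int}D$ is open and contains $\{q_0\}\times D$. Since $D$ is compact, it contains $U\times D$ for some open disc $U\ni q_0$. $\square$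

**Proof of (b).** Let $x=V(1)$ be rational. As $1\in\operatorname{int}D_0$, Lemma 8 gives $V_{q_0}(1)\in\operatorname{int}D_0$ whenever $|q_0|=\rho$. By Lemma 7 the rational function $[x]_q$ has no pole on $|q|=\rho$, and by Theorem 1 it has none in $|q|<\rho$. It has finitely many poles, so $R(x)>\rho$. $\square$

**Proof of (a), Step 1: points $q_0=\rho e^{i\alpha}$ with $\alpha\not\equiv0,\pi$.** The aim is an open disc $U_{q_0}$ on which all $V_q(1)$ are bounded. By Lemma 8 all four two-letter words map $D_0$ into $\operatorname{int}D_0$ at $q_0$, and $1,T(1),L(1)\in\operatorname{int}D_0$. By Lemma 9 and continuity there is an open disc $U_{q_0}\ni q_0$, with $0\notin U_{q_0}$, such that for $q\in U_{q_0}$ all two-letter words map $D_0$ into $D_0$, and $1,T_q(1),L_q(1)\in D_0$. Split an arbitrary word $V$ from the left into pairs, with possibly one last letter, and apply that letter to $1$. This gives $V_q(1)\in D_0$ for all $V$ and all $q\in U_{q_0}$.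

**Step 2: the point $q_0=\rho$.** Here the pairs $TT$ and $LL$ may touch $\partial D_0$, so we change the disc. Let $D_1$ be the closed disc with diameter $[-\frac12,2]$. At $q=\rho$, $T(D_1)$ is the closed disc with diameter $[1-\frac\rho2,1+2\rho]$. The map $L$ is a real Möbius map of positive determinant with pole $-1/\rho<-2$ outside $D_1$. So it maps $D_1$ to the closed disc, symmetric about the real axis, with diameter $\bigl[\frac{-\rho/2}{1-\rho/2},\frac{2\rho}{1+2\rho}\bigr]$. As $0.38<\rho<0.382$, the four endpoints satisfy
$$1-\tfrac\rho2>0.8,\qquad 1+2\rho<1.77,\qquad \tfrac{-\rho/2}{1-\rho/2}>-0.24,\qquad \tfrac{2\rho}{1+2\rho}<1 .$$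
Both diameters lie in $(-\frac12,2)$, so $T(D_1),L(D_1)\subset\operatorname{int}D_1$. By Lemma 9 this persists on an open disc $U_\rho\ni\rho$ with $0\notin U_\rho$. Since $1\in D_1$, we get $V_q(1)\in D_1$, hence $|V_q(1)|\le2$, for all words $V$ and $q\in U_\rho$.

**Step 3: the domain $\Omega$.** Put
$$\Omega=\{|q|<\rho\}\ \cup\bigcup_{|q_0|=\rho,\ q_0\ne-\rho}U_{q_0}.$$
It is open, and connected because every disc $U_{q_0}$ meets $\{|q|<\rho\}$. By Lemma 7, Steps 1 and 2, and Theorem 1, $[x]_q$ is holomorphic on $\Omega$ with $|[x]_q|\le2$ for every rational $x>0$. Let $x$ be irrational and $x_n\to x$ rational. The $[x_n]_q$ are uniformly bounded on the connected open set $\Omega$ and converge on $|q|<\rho$. By Vitali's theorem they converge locally uniformly on $\Omega$. The limit is holomorphic with modulus $\le2$ and equals $[x]_q$ near $0$.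

**Step 4: the point $-\rho$ decides.** A power series with finite radius of convergence has a singular point on its circle of convergence. By Theorem 1, $R(x)\ge\rho$. By Step 3 every point of $|q|=\rho$ other than $-\rho$ is regular. So if $-\rho$ is also regular, then $R(x)>\rho$. Conversely, if $R(x)>\rho$, then $-\rho$ is regular. This proves (a). $\square$

At $-\rho$ the only pairs touching $\partial D_0$ are $TL$ and $LT$. So a sensible plan to prove the whole conjecture is this: every occurrence of $TT$ or $LL$ in $\omega(x)$ pushes the image strictly inside, and $x$ inequivalent to $\varphi$ has infinitely many such occurrences. If they recur within bounded distance, the plan works.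

**Proof of (c), Step 1: doubled letters recur.** Cut $\omega(x)$ into blocks $T^{a_1},L^{a_2},\dots$ (a block with $a_1=0$ is empty). An alternating factor consists of at most one letter from a first block, then full blocks of exponent $1$, then at most one letter of a last block. The full blocks in between correspond to consecutive partial quotients equal to $1$, so there are at most $N$ of them, and the factor has length at most $N+2$. Hence every factor of length $\ell=N+3$ contains $TT$ or $LL$.

**Step 2: a neighborhood of $-\rho$.** Let $\mathcal W$ be the finite set of words of length $\ell$ containing $TT$ or $LL$. At $q=-\rho$ we have $TT(D_0),LL(D_0)\subset\operatorname{int}D_0$ by Lemma 8. Write $W\in\mathcal W$ as $W'\,TT\,W''$ or $W'\,LL\,W''$. Then $W''$ maps $D_0$ into $D_0$, the doubled letter maps $D_0$ into $\operatorname{int}D_0$, and $W'$ maps $\operatorname{int}D_0$ into itself. So $W(D_0)\subset\operatorname{int}D_0$. Applying Lemma 9 to the finitely many $W$, we get an open disc $U\ni-\rho$, depending only on $\ell$, with $0\notin U$ and $W_q(D_0)\subset D_0$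 for all $W\in\mathcal W$, $q\in U$. The compact set $\{|q|\le\rho\}$ lies in the open set $\Omega\cup U$, so there is $\varepsilon_N>0$ with $\{|q|<\rho+\varepsilon_N\}\subset\Omega\cup U$.

**Step 3: coefficient bounds.** Let $V_j$ be the prefix of $\omega(x)$ of length $j\ell$. It is a product of $j$ elements of $\mathcal W$. So $x_j=V_j(1)$ satisfies $[x_j]_q=(V_j)_q(1)\in D_0$ on $U$, without poles by Lemma 7, and $|[x_j]_q|\le2$ on $\Omega$. Hence $[x_j]_q$ is holomorphic with modulus $\le2$ on $|q|<\rho+\varepsilon_N$, and Cauchy's estimate gives $|c_k(x_j)|\le2(\rho+\varepsilon_N)^{-k}$. Since $x_j\to x$ by Lemma 5(ii),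
$$|c_k(x)|\le2(\rho+\varepsilon_N)^{-k}\quad\text{for all }k, \tag{6}$$
so $R(x)\ge\rho+\varepsilon_N$. $\square$

The plan stops when the runs are unbounded: the disc $U$ depends on $\ell$, and no choice of $U$ serves all $\ell$. To see this, let $x_N$ be the number with periodic continued fraction whose period is $N$ ones followed by a $2$. Then (6) applies to $x_N$. Both $\omega(x_N)$ and $\omega(\varphi)$ begin with the alternating word of length $N$ starting with $T$, so $c_k(x_N)=c_k(\varphi)$ for $k<N$ by (3). If $\varepsilon_N\ge\varepsilon>0$ held for infinitely many $N$, then (6) would give $|c_k(\varphi)|\le2(\rho+\varepsilon)^{-k}$ for all $k$, contradicting $R(\varphi)=\rho$. So $\varepsilon_N\to0$. If the gaps between doubled letters are unbounded, no neighborhood of $-\rho$ comes out of this argument, and we now look for an obstruction instead.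

## 6. From the difference $f-\theta$ to the quadratic polynomial

Suppose $\omega(x)$ contains a very long alternating word. We want to show that $f=[x]_q$ must inherit the branch point that $\theta=[\varphi]_q$ has at $-\rho$. Begin with the case where the alternating word comes first and starts with $T$: then $f\equiv\theta\pmod{q^n}$ with $n$ large.

Agreement of many coefficients does not by itself control the radius. The rationals $V(1)$, with $V$ a prefix of $\omega(\varphi)$, agree with $\varphi$ modulo $q^{|V|}$, and by Theorem 3(b) all of them have radius $>\rho$. One must use a quantitative assumption: a fixed bound $|f|\le C$ on a fixed disc $|q|\le R'$ with $R'>\rho$. The natural move is to apply the maximum principle to $(f-\theta)/q^n$ on $|q|\le R'$, and so show that $f$ is extremely close to $\theta$ near $-\rho$. This breaks down at once, because $\theta$ is not holomorphic on $|q|\le R'$: its branch point at $-\rho$ lies inside. On $|q|\le r$ with $r<\rho$ the principle works, but $-\rho$ is not reached.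

The way around is not to subtract $\theta$, but to substitute $f$ into the quadratic polynomial that $\theta$ satisfies. Its coefficients are polynomials in $q$, so the result is holomorphic wherever $f$ is, and it still vanishes to order $n$ at $0$.

**Proposition 10 (model case).** Let $\rho<R'<1$ and $C\ge1$. There is $n_0=n_0(R',C)$ such that no $f$ that is holomorphic near $|q|\le R'$ with $|f|\le C$ there satisfies $f\equiv\theta\pmod{q^n}$ with $n\ge n_0$.

*Proof.* Let $g=qf^2-\beta f-1$. By (4), as power series,
$$g=(qf^2-\beta f-1)-(q\theta^2-\beta\theta-1)=(f-\theta)\bigl(q(f+\theta)-\beta\bigr),$$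
so $g$ vanishes at $0$ to order at least $n$. On $|q|\le R'<1$ we have $|\beta|\le3$ and $|g|\le C^2+3C+1\le5C^2$. The maximum principle applied to $g/q^n$ gives $|g(q)|\le5C^2(|q|/R')^n$. Completing the square,
$$(2qf-\beta)^2=\beta^2+4q(qf^2-\beta f)=\beta^2+4q+4qg=\Delta_0+4qg .$$
Choose $r$ with $0<r\le\rho/2$ and $\rho+r<R'$. In $|q+\rho|\le r$ the function $\Delta_0$ has exactly one zero, the simple zero $-\rho$, because the other zeros $-1/\rho$, $e^{\pm i\pi/3}$ have modulus $\ge1>\rho+r$. Let $m_0>0$ be the minimum of $|\Delta_0|$ on the circle $|q+\rho|=r$. There $|4qg|\le20C^2\bigl(\frac{\rho+r}{R'}\bigr)^n<m_0$ for $n$ large. By Rouché's theorem $\Delta_0+4qg$ has exactly one zero in $|q+\rho|<r$, counted with multiplicity. But it is the square of the holomorphic function $2qf-\beta$, so the number of its zeros is even. This is a contradiction. $\square$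

The conflict is one of parity: the discriminant has an odd zero, a square has only even ones, and a small perturbation cannot change the count.

For the numbers in Theorem 2 the alternating word $A_j$ is preceded by $V_j$. One could strip the prefix: $x=V_j(x_j')$, and $[x_j']_q$ agrees with $\theta$ up to order about $|A_j|$. But $[x_j']_q=V_q^{-1}(f)=\frac{df-b}{a-cf}$ may have poles in $|q|\le R'$, and in any case its bounds depend on $j$, so Proposition 10 does not apply. Instead we transport the quadratic polynomial by $V_q$ and clear denominators, keeping $f$ itself fixed, with its fixed $C$ and $R'$. The price is a loss exponential in $|V_j|$. The gain is exponential in $|A_j|$. This is where the hypothesis $|A_j|/|V_j|\to\infty$ enters.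

## 7. Transporting the quadratic through a prefix: $R(x)=\rho$ in Theorem 2

Let $x$ be as in Theorem 2 and $f=[x]_q$.

**Step 1: normalization.** We arrange that every $A_j$ begins with $T$, so that it is a prefix of $\omega(\varphi)=TLTL\cdots$. Discard the finitely many $j$ with $|A_j|<2$. If $A_j$ begins with $L$, move this letter to the end of $V_j$. Then $|A_j|$ drops by $1$ and $|V_j|$ becomes $|V_j|+1\le2|V_j|$, because $|V_j|\ge1$. So still $|A_j|/|V_j|\to\infty$.

**Step 2: the assumption to be refuted.** Suppose $R(x)>\rho$. Choose $R'$ with $\rho<R'<\min(1,R(x))$, and $C\ge1$ with $|f|\le C$ on $|q|\le R'$. Choose $r$ with $0<r\le\rho/2$ and $\rho+r<R'$. Let $m_0>0$ be the minimum of $|\Delta_0|$ on $|q+\rho|=r$ (as in Proposition 10, $-\rho$ is the only zero of $\Delta_0$ in $|q+\rho|\le r$). Put $\kappa=(\rho+r)/R'<1$. None of these depends on $j$. Now fix $j$ and write $V=V_j$, $A_j$ for the alternating word, $p=|V_j|$, $n=|A_j|$, $K=p+n$.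

**Step 3: a comparison number with the same prefix.** Let $y=V(\varphi)$ and $h=[y]_q=V_q(\theta)$, by (2). By Lemma 5(i), $\omega(y)=V\omega(\varphi)$ begins with $VA_j$, as does $\omega(x)$. So $x,y\in VA_j((0,\infty))$, and (3) gives
$$f\equiv h\pmod{q^K}. \tag{7}$$

**Step 4: a quadratic equation for $h$.** We need a polynomial relation over $\mathbb Z[q]$ satisfied by $h$ whose discriminant we know. Let $V_q=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, $ad-bc=q^p$. Substituting the inverse $z\mapsto\frac{dz-b}{a-cz}$ into (4) and clearing denominators, put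
$$G(z)=q(dz-b)^2-\beta(dz-b)(a-cz)-(a-cz)^2=Az^2+Bz+E .$$
Using $(dz-b)(a-cz)=-cd\,z^2+(ad+bc)z-ab$, we read off
$$A=qd^2+\beta cd-c^2,\qquad B=-2qbd-\beta(ad+bc)+2ac,\qquad E=qb^2+\beta ab-a^2 .$$
From $h=\frac{a\theta+b}{c\theta+d}$, where $c\theta+d$ is a unit of $\mathbb Z[[q]]$ by Lemma 4(ii),
$$dh-b=\frac{(ad-bc)\theta}{c\theta+d}=\frac{q^p\theta}{c\theta+d},\qquad a-ch=\frac{ad-bc}{c\theta+d}=\frac{q^p}{c\theta+d}.$$
Hence $G(h)=\dfrac{q^{2p}}{(c\theta+d)^2}\,(q\theta^2-\beta\theta-1)=0$.

For the discriminant, recall that a binary quadratic form with symmetric matrix $S$ has discriminant $-4\det S$, and the substitution with matrix $P$ replaces $S$ by $P^{\mathsf T}SP$. So the discriminant is multiplied by $(\det P)^2$. The form $qX^2-\beta XY-Y^2$ has discriminant $\beta^2+4q=\Delta_0$, and the substitution $X=dz-bw$, $Y=-cz+aw$ has determinant $ad-bc=q^p$. Therefore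
$$B^2-4AE=q^{2p}\Delta_0. \tag{8}$$
The prefix has not moved the branch point $-\rho$; it has only introduced the factor $q^{2p}$, which does not vanish near $-\rho$.

**Step 5: $G(f)$ is small.** Put $g=G(f)=Af^2+Bf+E$. Since $A,B,E$ are polynomials in $q$, $g$ is holomorphic near $|q|\le R'$. As power series,
$$g=G(f)-G(h)=(f-h)\bigl(A(f+h)+B\bigr),$$
so by (7) $g$ vanishes at $0$ to order at least $K$.

Now let $|q|\le R'<1$. In the maximal-row-sum norm, $T$ has norm $1+|q|\le2$ and $L$ has norm $|q|+1\le2$. So $V_q$ has norm $\le2^p$, and $|a|,|b|,|c|,|d|\le2^p$. With $|\beta|\le3$,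
$$|A|,|E|\le(1+3+1)4^p=5\cdot4^p,\qquad |B|\le(2+6+2)4^p=10\cdot4^p,$$
and therefore $|g|\le5\cdot4^p(C^2+2C+1)=5\cdot4^p(C+1)^2\le20C^2\,4^p$. The maximum principle applied to $g/q^K$ gives
$$|g(q)|\le20C^2\,4^p\,(|q|/R')^K\qquad(|q|\le R').$$

**Step 6: comparison on a circle around $-\rho$.** On $|q+\rho|=r$ we have $\rho/2\le|q|\le\rho+r$. So
$$|4Ag|\le4\cdot5\cdot4^p\cdot20C^2\,4^p\,\kappa^{K}=400\,C^2\,16^p\kappa^{p+n},\qquad |q^{2p}\Delta_0|\ge m_0(\rho/2)^{2p}.$$
The quotient of these two bounds is
$$\frac{400C^2}{m_0}\Bigl(\frac{64\,\kappa}{\rho^2}\;\kappa^{\,n/p}\Bigr)^{p}.$$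
As $j\to\infty$ we have $n/p\to\infty$, so the bracket tends to $0$. Since $p\ge1$, the quotient tends to $0$. Hence $|4Ag|<|q^{2p}\Delta_0|$ on the circle for $j$ large.

**Step 7: parity.** Completing the square and using (8),
$$(2Af+B)^2=(B^2-4AE)+4A(Af^2+Bf+E)=q^{2p}\Delta_0+4Ag .$$
In $|q+\rho|<r$, a disc not containing $0$, the function $q^{2p}\Delta_0$ has exactly one zero, the simple zero $-\rho$. By Step 6 and Rouché's theorem the right side has, for $j$ large, exactly one zero there, counted with multiplicity. The left side is the square of a holomorphic function, so it has an even number of zeros there. This contradiction shows $R(x)\le\rho$, and Theorem 1 gives $R(x)=\rho$. $\square$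

If $n/p$ were only known to equal some fixed $\lambda$, Step 6 would ask for $\frac{64}{\rho^2}\kappa^{1+\lambda}<1$. But $\kappa>\rho/R'$ is forced to be close to $1$ when $R'$ is close to $\rho$, and we must allow every $R'>\rho$. That is why this argument wants $n/p\to\infty$ and not merely $n/p$ large.

## 8. Factorial gaps, the class of $\varphi$, and a residual set

To compare with the class of $\varphi$ we use Serret's theorem (Hardy–Wright, *An Introduction to the Theory of Numbers*, Thm. 175): two irrationals are related by an integer Möbius transformation of determinant $\pm1$ if and only if their continued fractions have a common tail.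

**Proof of Theorem 3(d).** Let $x>0$ be equivalent to $\varphi=[1;1,1,\dots]$. It is irrational, and by Serret's theorem its partial quotients are eventually all $1$. So $\omega(x)=VA$ with $V$ a finite nonempty word and $A$ an infinite alternating word. Take $V_j=V$ and $A_j$ the prefix of $A$ of length $j$. Then $|A_j|/|V_j|\to\infty$, and the part of Theorem 2 proved in Section 7 gives $R(x)=\rho$. $\square$

**The explicit number.** Let $a_i=2$ for $i\in\{2!,3!,4!,\dots\}$ and $a_i=1$ otherwise, so $x=[1;2,1,1,1,2,1,\dots]$ and $\omega(x)=T\,LL\,T\,L\,T\,LL\,T\cdots$. Let $V_j$ be the prefix coming from $a_1,\dots,a_{j!}$. Among these $j!$ partial quotients exactly $j-1$, namely those at $2!,\dots,j!$, are $2$, so $|V_j|=j!+j-1\ge1$. Then come the partial quotients with indices $j!+1,\dots,(j+1)!-1$, all equal to $1$. They give an alternating word $A_j$ with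
$$|A_j|=(j+1)!-j!-1=j\cdot j!-1,\qquad \frac{|A_j|}{|V_j|}=\frac{j\cdot j!-1}{j!+j-1}\longrightarrow\infty .$$
By Section 7, $R(x)=\rho=R(\varphi)$. Infinitely many $a_i$ equal $2$, so $x$ and $\varphi$ have no common tail, and by Serret's theorem $x$ is not $\mathrm{PSL}(2,\mathbb Z)$-equivalent to $\varphi$. This refutes the conjecture.

It remains to prove the statements of Theorem 2 about the set of all such $x$. Let $X$ be the set of positive irrationals, and for $j\ge1$ let
$$O_j=\bigcup\bigl\{X\cap VA((0,\infty)):\ V\text{ nonempty},\ A\text{ alternating},\ |A|\ge j|V|\bigr\}.$$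

**Step 1: $\bigcap_jO_j$ is exactly the set in Theorem 2.** If $x\in\bigcap_jO_j$, then for each $j$ there are $V_j,A_j$ with $|A_j|\ge j|V_j|$, $|V_j|\ge1$, and $x\in V_jA_j((0,\infty))$. By Lemma 5(i) $\omega(x)$ begins with $V_jA_j$, so the hypothesis of Theorem 2 holds. Conversely, if $\omega(x)=V_iA_i\cdots$ with $|V_i|\ge1$ and $|A_i|/|V_i|\to\infty$, then for each $j$ some $i$ has $|A_i|\ge j|V_i|$, and $x\in O_j$.

**Step 2: $\bigcap_jO_j$ is a dense $G_\delta$ in $X$.** Each $O_j$ is open in $X$, being a union of traces of open intervals. By Lemma 5(ii), every nonempty open subset of $X$ contains $X\cap V((0,\infty))$ for some nonempty word $V$. Take an alternating word $A$ of length $j|V|$. Then $X\cap VA((0,\infty))$ is a nonempty subset of $X\cap V((0,\infty))$ and lies in $O_j$. So $O_j$ is dense. The space $X$ is a $G_\delta$ in $\mathbb R$, hence completely metrizable, hence a Baire space, and the intersection of the $O_j$ is a dense $G_\delta$.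

**Step 3: counting.** $X$ has no isolated points, so the complement of a point is open and dense in $X$. Removing countably many points from $\bigcap_jO_j$ thus leaves a countable intersection of open dense sets, which is nonempty by Baire's theorem. Hence $\bigcap_jO_j$ is uncountable. The class of $\varphi$ is countable, because $\mathrm{PSL}(2,\mathbb Z)$ is. So uncountably many elements of $\bigcap_jO_j$ are not equivalent to $\varphi$, and each of them has $R(x)=\rho$. This completes the proof of Theorem 2. $\square$
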